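# The $H\mathbb Z$-length of $M\rtimes C$ and Jordan blocks in the exterior square

Throughout, $C=\langle t\rangle$ is an infinite cyclic group, homology is integral unless coefficients are shown, and $[x,y]=x^{-1}y^{-1}xy$. For a $\mathbb Z[C]$-module $X$ put $s=t-1\in\mathbb Z[C]$,
$$X_C=X/sX,\qquad X^C=\ker(s|X).$$
In $X\rtimes C$ the generator $t$ acts on $X$ by conjugation as multiplication by $t$. The signs $\otimes$ and $\Lambda^2$ mean tensor product and exterior square **over $\mathbb Z$** unless another ring is shown, with diagonal $C$-action. For an abelian group $X$ we use $H_2(X)=\Lambda^2X$.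

## 1. $H\mathbb Z$-maps and $H\mathbb Z$-local groups

**Definition.** An *$H\mathbb Z$-map* is a group homomorphism that induces an isomorphism on $H_1$ and an epimorphism on $H_2$. A group $\Gamma$ is *$H\mathbb Z$-local* if every $H\mathbb Z$-map $G\to H$ induces a bijection $\mathsf{Mor}(H,\Gamma)\simeq\mathsf{Mor}(G,\Gamma)$.

*Example.* Let $M=\mathbb Z[x]/(x^2-x+1)$, with $t$ acting as $x$. Since $x^2-x+1=(x-1)x+1$, we have $st=-1$ on $M$, so $sM=M$. The abelianization of $M\rtimes C$ is $M/sM\oplus C=C$, and $H_2(C)=0$. Hence the projection $M\rtimes C\to C$ is an $H\mathbb Z$-map.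

*Example.* Every abelian group $\Gamma$ is $H\mathbb Z$-local, because $\mathsf{Mor}(H,\Gamma)=\mathrm{Hom}(H_1(H),\Gamma)$. The group $\Gamma=M\rtimes C$ of the previous example is not: its identity map does not factor through $M\rtimes C\to C$, which has nontrivial kernel.

For every group $G$ there is a unique (up to isomorphism) $H\mathbb Z$-map $\eta:G\to EG$ with $EG$ an $H\mathbb Z$-local group. This is Bousfield's *$H\mathbb Z$-localization*. So, to find $EG$, it is enough to exhibit *some* $H\mathbb Z$-map from $G$ to *some* local group. In the first example, $EG=C$. To recognize local groups we use the following lemma.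

**Lemma A.** (i) Inverse limits of $H\mathbb Z$-local groups are $H\mathbb Z$-local. (ii) If $1\to A\to\Gamma\to\Gamma'\to1$ is a central extension and $\Gamma'$ is $H\mathbb Z$-local, so is $\Gamma$. In particular nilpotent groups are $H\mathbb Z$-local.

*Proof.* (i) $\mathsf{Mor}(H,\lim\Gamma_i)=\lim\mathsf{Mor}(H,\Gamma_i)$.

(ii) Let $G\to H$ be an $H\mathbb Z$-map and $\varphi:G\to\Gamma$ a homomorphism. The composite $G\to\Gamma\to\Gamma'$ extends uniquely to $\psi:H\to\Gamma'$, and any extension of $\varphi$ to $H$ must lift $\psi$. By universal coefficients, $H^1(-,A)=\mathrm{Hom}(H_1(-),A)$ and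
$$0\to\mathrm{Ext}(H_1(-),A)\to H^2(-,A)\to\mathrm{Hom}(H_2(-),A)\to0 .$$
Since $H_1(G)\to H_1(H)$ is bijective and $H_2(G)\to H_2(H)$ is onto, $H^1(H,A)\to H^1(G,A)$ is bijective and $H^2(H,A)\to H^2(G,A)$ is injective. Pull the extension back along $\psi$. Its class vanishes on $G$, because $\varphi$ exists; hence it vanishes on $H$, so $\psi$ lifts to $\Gamma$. Two lifts differ by a homomorphism to the central subgroup $A$, so the lifts of $\psi$ form a torsor under $\mathrm{Hom}(H,A)$, and the lifts of $G\to\Gamma'$ form one under $\mathrm{Hom}(G,A)$. These two groups agree by restriction, so exactly one lift of $\psi$ restricts to $\varphi$. For nilpotent groups, start from the trivial group and induct on the class. $\square$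

## 2. The transfinite lower central series and the length

**Definition.** For a group $G$ put $\gamma_1(G)=G$, $\gamma_{\tau+1}(G)=[\gamma_\tau(G),G]$, and $\gamma_\alpha(G)=\bigcap_{\tau<\alpha}\gamma_\tau(G)$ for a limit ordinal $\alpha$. The *$H\mathbb Z$-length* of $G$, written $H\mathbb Z\text{-}\mathsf{length}(G)$, is the least ordinal $\tau$ with $\gamma_\tau(EG)=1$. It exists because $EG$ is transfinitely nilpotent.

*Example.* For any $\mathbb Z[C]$-module $X$ and $j\ge1$,
$$\gamma_{j+1}(X\rtimes C)=s^jX. \tag{1}$$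
Indeed for a submodule $Y\subseteq X$ and $y\in Y$ we have $[y,t]=-y+t^{-1}y=-t^{-1}sy$. More generally $[y,xt^k]=(t^{-k}-1)y\in sY$, so $[Y,X\rtimes C]=sY$. For $j=1$: the quotient by $sX$ is the abelian group $X/sX\times C$, and $sX=[X,t]$. Then induct. So for $X=\mathbb Z$ with $t=-1$ we get $\gamma_{j+1}=2^j\mathbb Z$ and $\gamma_\omega=1$.

*Example.* $EC=C$ and $\gamma_2(C)=1$, so $C$ has length $2$. So does $M\rtimes C$ for $M=\mathbb Z[x]/(x^2-x+1)$.

## 3. Tame modules and the polynomial $\mu_M$

**Definition.** A $\mathbb Z[C]$-module $M$ is *tame* if $M\rtimes C$ is a finitely presented group.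

*Examples.* If $M$ is finitely generated as an abelian group, $M\rtimes C$ is polycyclic, hence finitely presented, and $M$ is tame. The module $\mathbb Z[1/3]$ with $t=3$ is tame, since $\mathbb Z[1/3]\rtimes C=BS(1,3)=\langle a,t\mid tat^{-1}=a^3\rangle$. The module $\mathbb Z[C]$ is not tame, by the first fact recalled next.

If $M$ is tame, then $\dim_{\mathbb Q}(M\otimes\mathbb Q)<\infty$. Moreover there is a generator $t\in C$ such that the minimal polynomial of $t\otimes\mathbb Q$ on $M\otimes\mathbb Q$ is an integral monic polynomial $\mu_M\in\mathbb Z[x]$. We fix this $t$. For $\mathbb Z[1/3]$ the right choice is $t=3$, with $\mu_M=x-3$; the other generator has minimal polynomial $x-\frac13$.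

**Notation.** Write $\mu=\mu_M=(x-1)^mf$ with $m\ge0$ and $f(1)\ne0$, and $f=f_1^{m_1}\cdots f_l^{m_l}$ with distinct irreducible monic $f_i\in\mathbb Z[x]$ and $m_i\ge1$. For $g\in\mathbb Z[x]$ put $g^*(x)=x^{\deg g}g(x^{-1})$; the roots of $g^*$ are the inverses of the nonzero roots of $g$.

*Example.* For $g=x^2+2x-1$ we get $g^*=1+2x-x^2=-(x^2-2x-1)$. For $g=x+1$, $g^*=g$. For $g=x-3$, $g^*=1-3x$.

## 4. The conjectured bound $\omega+n$ and the exact value $\omega+\nu_0$

The question is: how far beyond $\omega$ can the lower central series of $E(M\rtimes C)$ run, and can one read this off $\mu_M$? The problem, from Sergei O. Ivanov and Roman Mikhailov, "On lengths of HZ-localization towers", arXiv:1605.08198 (2016), is to prove or disprove the following.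

**Conjecture.** If $f(1)\notin\{-1,1\}$, then $H\mathbb Z\text{-}\mathsf{length}(M\rtimes C)\le\omega+n$, where
$$n=\max\big(\{m_i\mid f_i(0)\in\{-1,1\}\ \wedge\ f_i(1)\notin\{-1,1\}\}\cup\{0\}\big).$$
In particular, $H\mathbb Z\text{-}\mathsf{length}(M\rtimes C)<2\omega$ for any tame $\mathbb Z[C]$-module $M$.

Three known results come with it.

1. If $f(1)\in\{-1,1\}$, then $H\mathbb Z\text{-}\mathsf{length}(M\rtimes C)<\omega$.
2. Write $\mu_M=(x-\lambda_1)^{k_1}\cdots(x-\lambda_r)^{k_r}$ with distinct complex $\lambda_j$ and $k_j\ge1$. If $\lambda_i\lambda_j=1$ holds only when $\lambda_i=\lambda_j=1$, the length is $\le\omega$. If $\lambda_i\lambda_j=1$ holds only when either $k_i=k_j=1$ or $\lambda_i=\lambda_j=1$, it is $\le\omega+1$.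
3. For $G=\langle a,b,t\mid a^t=a^{-1},\ b^t=ab^{-1},\ [a,b]=1\rangle=\mathbb Z^2\rtimes C$ the length is $\ge\omega+2$.

We prove that the inequality is false and that the "in particular" statement is true.

**Theorem 1.** For the group $G$ of Known Result 3, $\mu_M=(x+1)^2$, so $f_1=x+1$, $m_1=2$, $f_1(0)=1$, $f_1(1)=2$, $n=2$; but $H\mathbb Z\text{-}\mathsf{length}(G)=\omega+3>\omega+n$.

**Theorem 2.** Let $M$ be tame with $f(1)\notin\{\pm1\}$. Then $H\mathbb Z\text{-}\mathsf{length}(M\rtimes C)=\omega+\nu_0$, where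
$$\nu_0=\max\big(\{m_i+m_j-1:\ f_j=\pm f_i^*,\ f_i(1)\notin\{\pm1\}\}\cup\{0\}\big)\qquad(i=j\text{ allowed}).$$

If $f_j=\pm f_i^*$, then $f_i(0),f_j(0)\in\{\pm1\}$ because both are monic, and $f_j(1)=\pm f_i(1)$.

**Corollary 3.**
(a) The conjectured inequality fails for $M$ (with $f(1)\notin\{\pm1\}$) exactly when $\nu_0>n$; for instance, whenever some $i$ with $m_i=n\ge2$ has $f_i=\pm f_i^*$, $f_i(1)\ne\pm1$.
(b) If $f(1)\ne\pm1$, the length is $\le\omega+\max(2n-1,0)$; for each $n\ge1$ this is attained by $M=\mathbb Z[x]/(x+1)^n$.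
(c) $H\mathbb Z\text{-}\mathsf{length}(M\rtimes C)<2\omega$ for all tame $M$.
(d) Every value $\omega+k$, $k\ge0$, occurs.

## 5. $H_2$ of semidirect products and of central extensions

**Lemma C.** For a group $N$ with an automorphism (an action of $C$) there is a natural exact sequence
$$0\to H_2(N)_C\to H_2(N\rtimes C)\to H_1(N)^C\to0,$$
and $H_1(N\rtimes C)=(N_{ab})_C\oplus C$.

*Proof.* This is the Wang sequence: $H_p(C;-)=0$ for $p\ge2$, $H_0(C;X)=X_C$ and $H_1(C;X)=X^C$, so the Lyndon–Hochschild–Serre spectral sequence has two columns. $\square$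

For a central extension $1\to A\to N\to P\to1$ with $P$ abelian, the commutator of lifts of $x,y\in P$ lies in $A$, does not depend on the lifts and is bilinear and alternating. It defines the *commutator pairing* $\omega:\Lambda^2P\to A$. (The context will separate the map $\omega$ from the ordinal $\omega$.)

*Example.* In the group of integral upper unitriangular $3\times3$ matrices, $P=\mathbb Z^2$, $A=\mathbb Z$, and $\omega:\Lambda^2\mathbb Z^2\to\mathbb Z$ is an isomorphism.

**Lemma B.** Suppose $\omega$ is onto. Then $[N,N]=A$, $N_{ab}=P$, and there is a natural exact sequence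
$$A\otimes P\xrightarrow{\ \theta\ }H_2(N)\to\Lambda^2P\xrightarrow{\ \omega\ }A\to0.$$
Moreover, for $x,y,z\in P$,
$$\theta(\omega(x,y)\otimes z)+\theta(\omega(y,z)\otimes x)+\theta(\omega(z,x)\otimes y)=0. \tag{2}$$

*Proof.* $[N,N]$ is generated by the values of $\omega$, so it is $A$. Let $F$ be the free group on the underlying set of $N$, with $N=F/R$ and $P=F/S$, so $S/R=A$. This choice makes everything below natural. We have $F'\subseteq S$ since $P$ is abelian, and $[S,F]\subseteq R$ since $A$ is central. By Hopf's formula $H_2(N)=(R\cap F')/[R,F]$ and $H_2(P)=(S\cap F')/[S,F]=F'/[S,F]$.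

The identification $\Lambda^2P\cong F'/[S,F]$ is $x\wedge y\mapsto[\tilde x,\tilde y]$ for lifts $\tilde x,\tilde y\in F$: we have $F'/\gamma_3(F)=\Lambda^2F_{ab}$ and $\gamma_3(F)\subseteq[S,F]$, so $F'/[S,F]$ is $\Lambda^2F_{ab}$ modulo $\bar S\wedge F_{ab}$, where $\bar S$ is the image of $S$ in $F_{ab}$. That quotient is $\Lambda^2P$.

The image of $H_2(N)$ in $H_2(P)$ is the image of $R\cap F'$, which is the kernel of $F'/[S,F]\to S/R=A$. Under the identification this last map is $\omega$. This gives exactness at $\Lambda^2P$ and at $A$.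

The kernel of $H_2(N)\to H_2(P)$ is $[S,F]/[R,F]$. For $\sigma\in S$, $\varphi\in F$ the element $[\sigma,\varphi]$ lies in $R/[R,F]$, which is central in $F/[R,F]$. The identities $[\sigma\sigma',\varphi]=[\sigma,\varphi]^{\sigma'}[\sigma',\varphi]$ and $[\sigma,\varphi\psi]=[\sigma,\psi][\sigma,\varphi]^{\psi}$ therefore show that $[\sigma,\varphi]$ is a homomorphism in each variable. As a function of $\sigma$ it kills $R$. As a function of $\varphi$ it kills $F'$ (abelian target) and $R$ (since $[\sigma,r]\in[R,F]$), so it factors through $F/F'R=N_{ab}=P$. We get a well-defined map $\theta:A\otimes P\to H_2(N)$, $\bar\sigma\otimes\bar\varphi\mapsto[\sigma,\varphi]$, with image $[S,F]/[R,F]$.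

Finally $\gamma_3(F)\subseteq[S,F]\subseteq R$, so $\gamma_4(F)\subseteq[R,F]$ and $F/[R,F]$ has class at most $3$. There, triple commutators are central and multilinear, and the Hall–Witt identity
$[[x,y^{-1}],z]^{y}\,[[y,z^{-1}],x]^{z}\,[[z,x^{-1}],y]^{x}=1$ becomes $[[x,y],z]\,[[y,z],x]\,[[z,x],y]=1$. Since $[\tilde x,\tilde y]\in S$ represents $\omega(x,y)\in S/R$, this is (2). $\square$

By naturality, an automorphism of $N$ makes the sequence of Lemma B a sequence of $C$-modules.

**Lemma D.** Let $P$ be an abelian group and $A$ a divisible abelian group. Every homomorphism $\omega:\Lambda^2P\to A$ is the commutator pairing of a central extension of $P$ by $A$. Two such extensions with the same pairing are isomorphic by a map that is the identity on $A$ and on $P$.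

(This is $H^2(P,A)\cong\mathrm{Hom}(\Lambda^2P,A)$ for divisible $A$; see Brown, *Cohomology of Groups*, V.6, Exercise 5.)

*Proof.* Existence: write $P=F/S$ with $F$ free. Then $F/[S,F]$ is a central extension of $P$ by $S/[S,F]$, and $S/[S,F]$ contains $F'/[S,F]\cong\Lambda^2P$. As $A$ is divisible, hence injective, $\omega$ extends to $\phi:S/[S,F]\to A$. Put $N=(A\times F/[S,F])/\{(-\phi(z),z)\}$. The subgroup divided out is central and meets $A$ trivially, $N/A=F/S=P$, and the commutator of lifts of $x,y$ is the class of $(0,[\tilde x,\tilde y])$, which equals that of $(\omega(x,y),1)$.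

Uniqueness: let $N_1,N_2$ have pairing $\omega$. The group $(N_1\times_PN_2)/\{(a,a):a\in A\}$ is a central extension of $P$ by $A$ with pairing $\omega-\omega=0$. So it is abelian, and it splits since $A$ is injective. A splitting is a homomorphism $\rho:N_1\times_PN_2\to A$ with $\rho(a_1,a_2)=a_1-a_2$. For each $n_1\in N_1$ there is exactly one $n_2$ over the same point of $P$ with $\rho(n_1,n_2)=0$. So $\ker\rho$ is the graph of an isomorphism $N_1\to N_2$, the identity on $A$ and on $P$. $\square$

## 6. $BS(1,3)$ and the Klein bottle group by hand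

**The natural candidate.** Let $P=\lim_kM/s^kM$. By (1) each $M/s^kM\rtimes C$ is nilpotent, so $P\rtimes C=\lim(M/s^kM\rtimes C)$ is local by Lemma A. The sensible first try is $EG=P\rtimes C$. If this is right, then (1) gives length at most $\omega$. For $H_1$ we need $M/sM\cong P/sP$. For $H_2$, by Lemma C, we must compare $\Lambda^2M$ with $(\Lambda^2P)_C$.

**$BS(1,3)$.** Here $M=\mathbb Z[1/3]$, $t=3$, $s=2$, $P=\mathbb Z_2$, and $M/2M=P/2P$. Also $M^C=P^C=0$, so $H_2(P\rtimes C)=(\Lambda^2\mathbb Z_2)_C$. On $\Lambda^2\mathbb Z_2$ the generator acts as $9$, so $s=8$. Since $\mathbb Z_2=\mathbb Z+8\mathbb Z_2$, we get $\Lambda^2\mathbb Z_2=\Lambda^2\mathbb Z+8\Lambda^2\mathbb Z_2=8\Lambda^2\mathbb Z_2$, so the coinvariants vanish. Thus $EG=\mathbb Z_2\rtimes C$, $\gamma_{j+1}=2^j\mathbb Z_2$, and the length is exactly $\omega$.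

**The Klein bottle group.** Here $M=\mathbb Z$, $t=-1$, $s=-2$, $P=\mathbb Z_2$, $\mu_M=x+1$, $n=1$. Now $t$ acts on $\Lambda^2P$ as $(-1)^2=1$, so $(\Lambda^2P)_C=\Lambda^2\mathbb Z_2$, while $\Lambda^2M=0$. And $\Lambda^2\mathbb Z_2$ over $\mathbb Z$ is enormous. For a torsion-free abelian group $X$, write $X$ as the directed union of its finitely generated (free) subgroups: $\Lambda^2X$ is torsion-free and embeds in $\Lambda^2_{\mathbb Q}(X\otimes\mathbb Q)$, so $x\wedge y\ne0$ when $x,y$ are linearly independent over $\mathbb Q$. For example $1\wedge\sqrt{17}\neq0$ in $\Lambda^2\mathbb Z_2$, where $\sqrt{17}\in\mathbb Z_2$ since $17\equiv1$ mod $8$. So $H_2$ is not onto and $P\rtimes C$ is not $EG$.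

The repair is to kill the surplus classes of $H_2$ by a central extension. Put $A=\Lambda^2\mathbb Z_2$. It is torsion-free, and divisible because $\mathbb Z_2=\mathbb Z+k\mathbb Z_2$ for all $k\ge1$. Let $N=A\times P$ with
$$(v,x)(w,y)=\big(v+w+\tfrac12\,x\wedge y,\ x+y\big),\qquad E=N\rtimes C,$$
with $t$ acting as $(v,x)\mapsto(v,-x)$. The commutator pairing is the identity $\Lambda^2P\to A$. $E$ is a central extension of $P\rtimes C$, hence local. In Lemma B, $\ker\omega=0$, so $H_2(N)_C$ is a quotient of $(A\otimes P)_C=A\otimes P/2P=0$ (divisible tensor finite). Also $P^C=0$ and $N_{ab}=P$. So $M\rtimes C\to E$, $x\mapsto(0,x)$ on $M$, is an $H\mathbb Z$-map and $EG=E$. A lift of $2^jx$ lies in $\gamma_{j+1}(E)$ for $j\ge1$. Commuting it with a lift of $y$ shows $2^j\,x\wedge y\in\gamma_{j+2}(E)$, so $A=2^jA\subseteq\gamma_{j+2}(E)$. Hence $\gamma_\omega(E)=A$, and $\gamma_{\omega+1}(E)=[A,E]=1$. The length is $\omega+1$, as the conjecture allows.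

So what happens past $\omega$ is governed by the action of $s$ on the surplus $\Lambda^2P/\mathrm{im}\,\Lambda^2M$.

## 7. A Jordan block of size $2$: the group $G$ and length $\omega+3$

Replacing $t$ by $t^{-1}$ as generator, $G=M\rtimes C$ with $M=\mathbb Za\oplus\mathbb Zb$, $ta=-a$, $tb=a-b$. Let $\varepsilon=t+1$: then $\varepsilon a=0$, $\varepsilon b=a$, $\varepsilon^2=0$, so $\mu_M=(x+1)^2$ and $n=2$. From $(t+1)^2=0$ we get $s^2=(t-1)^2=-4t$, hence $s^{2k}M=4^kM$ and
$$P=\lim M/s^kM=\mathbb Z_2a\oplus\mathbb Z_2b,\qquad s^{2k}P=4^kP .$$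
Moreover $s$ is injective on $P$, since $s^2=-4t$ is. And $sP\supseteq4P$ with $P/4P=M/4M$, so $P/sP=M/sM$, a finite group.

**A tempting wrong choice.** It is natural to compute with $\mathbb Z_2$-modules. But $\Lambda^2_{\mathbb Z_2}P=\mathbb Z_2(a\wedge b)$ has rank one and $t$ acts on it by $\det t=1$. So if we build $N$ from $A'=\Lambda^2_{\mathbb Z_2}P/\mathbb Z(a\wedge b)=\mathbb Z_2/\mathbb Z$, only one step past $\omega$ is visible. The precise failure is again in $H_2$. Let $A=\Lambda^2P/\mathbb Z(a\wedge b)$ over $\mathbb Z$, and let $A''=\ker(A\to A')$. The kernel $K'$ of $\Lambda^2P\to A'$ satisfies $K'/\mathbb Z(a\wedge b)=A''$. By Lemmas B and C (and $M^C=P^C=0$), $H_2$ of the resulting group maps onto $K'_C$, and the cokernel of $\Lambda^2M\to K'_C$ is $A''/sA''$. By Step 1 below, $s^3A=0$, and $A''\ne0$ because it contains the nonzero elements $2\,\alpha a\wedge\beta a$ found there, which vanish over $\mathbb Z_2$. So $A''\neq sA''$, and the map is not onto on $H_2$. We must keep $\Lambda^2$ over $\mathbb Z$,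 where $\mathbb Z_2$ has infinite rank. There, two *independent* vectors $\alpha b,\beta b$ can both sit at the top of a Jordan block, and the two blocks add up.

**Step 1: the module $A=\Lambda^2P/\mathbb Z(a\wedge b)$.** This step finds how long $s$ acts nontrivially. Let $\omega:\Lambda^2P\to A$ be the projection; $\mathbb Z(a\wedge b)$ is the image of $\Lambda^2M$.

*$A$ is divisible.* For $k\ge1$, $P=M+kP$, so $\Lambda^2P=\mathbb Z(a\wedge b)+k\Lambda^2P$.

*$A$ has no $2$-torsion.* Suppose $2w=k\,a\wedge b$ in the torsion-free group $\Lambda^2P$. If $k$ is even, $w=\frac k2\,a\wedge b$. If $k$ is odd, then $a\wedge b\in2\Lambda^2P$, contradicting $a\wedge b\ne0$ in $\Lambda^2(P/2P)$. So $A$ is uniquely $2$-divisible.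

*$s^3A=0$ and $s^2A\ne0$.* On $P\otimes P$ write $u=\varepsilon\otimes1$, $v=1\otimes\varepsilon$, so $u^2=v^2=0$. Since $t=\varepsilon-1$,
$$s=t\otimes t-1=uv-u-v,\qquad s^2=2uv,\qquad s^3=0.$$
Hence $s^3A=0$ and $s^2(\alpha b\wedge\beta b)=2\,\alpha a\wedge\beta a$ for $\alpha,\beta\in\mathbb Z_2$. Now
$$\Lambda^2P=\Lambda^2(\mathbb Z_2a)\oplus\Lambda^2(\mathbb Z_2b)\oplus(\mathbb Z_2a\otimes\mathbb Z_2b).$$
For $\alpha,\beta$ linearly independent over $\mathbb Q$ (say $1,\sqrt{17}$), $2\,\alpha a\wedge\beta a$ is a nonzero element of the first summand, while $\mathbb Z(a\wedge b)$ lies in the third. So it is not zero in $A$.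

**Step 2: the group $E$.** We build the candidate for $EG$. Let $N=A\times P$ with
$$(v,x)(w,y)=\big(v+w+\tfrac12\omega(x,y),\ x+y\big).$$
It is a central extension of $P$ by $A$ with commutator pairing $\omega$, and $t$ acts by $(v,x)\mapsto(tv,tx)$. The map $M\to N$, $x\mapsto(0,x)$, is an equivariant homomorphism because $\omega(x,y)=0$ for $x,y\in M$. Put $E=N\rtimes C$ and let $\eta:G\to E$ be the induced map.

**Step 3: $E$ is local.** $P\rtimes C$ is a limit of nilpotent groups. From it, $E$ is obtained by three successive central extensions with kernels $s^jA/s^{j+1}A$, $j=0,1,2$: these are central because $A$ is central in $N$ and $t$ acts trivially on them. Apply Lemma A.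

**Step 4: $\eta$ is an $H\mathbb Z$-map.** For $H_1$: $N_{ab}=P$ by Lemma B, and $P/sP=M/sM$. For $H_2$: $P^C=0$, so $H_2(E)=H_2(N)_C$ by Lemma C. First, $(A\otimes P)_C=0$. Put $D_j=s^jA/s^{j+1}A$; it is divisible with trivial action, so $(D_j\otimes P)_C=D_j\otimes P/sP=0$. The exact sequences
$$(s^{j+1}A\otimes P)_C\to(s^jA\otimes P)_C\to(D_j\otimes P)_C\to0$$
give $(s^jA\otimes P)_C=0$ by downward induction from $j=3$. Then Lemma B and right exactness of coinvariants give $H_2(N)_C\cong K_C$ with $K=\ker\omega$ the image of $\Lambda^2M=H_2(M)$. So $H_2(M)\to H_2(N)_C$ is onto, and $H_2(G)\to H_2(E)$ is onto. Hence $EG=E$.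

**Step 5: the lower central series.** We read off the length. By (1), for $j\ge1$ the group $\gamma_{j+1}(E)$ maps onto $s^jP$, and $\bigcap_js^jP=0$, so $\gamma_\omega(E)\subseteq A$. Conversely, for $x,y\in P$ and $k\ge1$ choose a lift of $4^kx\in s^{2k}P$ in $\gamma_{2k+1}(E)$. Commuting it with a lift of $y$ gives $4^k\omega(x,y)\in\gamma_{2k+2}(E)$. So $A=4^kA\subseteq\gamma_{2k+2}(E)$ for all $k$, and $\gamma_\omega(E)=A$. As $A$ is central in $N$, $[X,E]=sX$ for submodules $X\subseteq A$, by the computation before (1). So $\gamma_{\omega+j}(E)=s^jA$. Hence $\gamma_{\omega+2}(E)=s^2A\ne1$ and $\gamma_{\omega+3}(E)=1$, so the length is $\omega+3$. This proves Theorem 1. $\blacksquare$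

## 8. What the eigenvalue $1$ spoils

Two features of Section 7 are absent in general. Let $M=\mathbb Zu\oplus\mathbb Zv$ with $tu=u$, $tv=-v$. Then $P=\mathbb Zu\oplus\mathbb Z_2v$ and
$$W:=\Lambda^2P/\mathrm{im}\,\Lambda^2M=\Lambda^2(\mathbb Z_2v)\ \oplus\ \mathbb Z_2/\mathbb Z,$$
where $s=0$ on the first summand and $s=-2$ on the second.

First, $s$ is not nilpotent on $W$. It is bijective on $\mathbb Z_2/\mathbb Z$, which is divisible and has no $2$-torsion. So extending by all of $W$ is not a finite tower of central extensions. The remedy is to divide by the part where $sX=X$. Here $s^2W=sW=\mathbb Z_2/\mathbb Z$, and $A=W/sW=\Lambda^2(\mathbb Z_2v)$.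

Second, Step 4 breaks: $P/sP=\mathbb Z\oplus\mathbb Z/2$ is infinite and $(A\otimes P)_C=A\otimes P/sP\cong A\neq0$. The classes $\theta(\omega(x,y)\otimes u)$ have to be killed in another way, and the Jacobi-type relation (2) does it. In this example $\omega(u,\cdot)=0$ in $A$, so (2) gives $\theta(\omega(x,y)\otimes u)=0$ for $x,y\in\mathbb Z_2v$, and such $\omega(x,y)$ generate $A$. In general (2) trades a class with $u$ in the last slot for classes with elements of $s^mP$ there. For this we need $A$ to be generated by $\omega(x,y)$ with $x,y\in s^mP$; this is (8) below.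

## 9. The completion of a tame module

From here to the end of Section 12, $M$ is tame and $f(1)\notin\{\pm1\}$; this section collects what we need about $P=\lim M/s^kM$.

**Step 1: a finitely generated subgroup $L$ that determines everything.** By Bieri–Strebel (*Almost finitely presented soluble groups*, Comment. Math. Helv. 53 (1978), Theorem A), a finitely presented group without free subgroups of rank $2$ that maps onto $\mathbb Z$ is an ascending HNN extension with finitely generated base in the kernel. Apply this to $M\rtimes C\to C$. As $M$ is abelian, the stable letter acts on $M$ as a generator of $C$. So there are a generator $t_0\in C$ and a finitely generated subgroup $L\subseteq M$ with $t_0L\subseteq L$ and $M=\bigcup_it_0^{-i}L$. Since $t_0$ is injective on the finite-dimensional space $L\otimes\mathbb Q$, it is bijective there, so $M\otimes\mathbb Q=L\otimes\mathbb Q$.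

We may take $t_0=t$, the generator with integral $\mu_M$. Suppose $t=t_0^{-1}$. Then $t_0$ has an integral monic minimal polynomial, since it preserves the lattice $L/\mathrm{tors}$, and so has $t$. Hence the eigenvalues of $t_0$ are algebraic integers with algebraic integer inverses, and $\det(t_0|L/\mathrm{tors})=\pm1$. Also $t_0$ is injective, hence bijective, on the finite torsion of $L$. So $t_0L=L$, whence $M=L$ and $tL=L$.

Now $M$ is the direct limit of $L\xrightarrow{t}L\xrightarrow{t}\cdots$ (identify $t^{-i}L$ with $L$ by $t^i$), and $t=1+s$ is invertible on $L/s^kL$. Hence $M/s^kM=L/s^kL$.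

**Step 2: exactness of completion.** $M$ is a finitely generated module over the noetherian ring $\mathbb Z[C]$, and $s$-adic completion is exact on such modules. Let $M'$ be the image of $M$ in $P$, and put
$$B=s^mL,\qquad P_1=s^mP,\qquad U=\ker(s^m|P).$$

(1′) *$P/s^kP=M/s^kM$ and $\bigcap_ks^kP=0$. For every $j$, $\ker(s^j|P)=\ker(s^j|M)$; in particular $M^C\cong P^C$ and $U\subseteq M'$.* Complete $M\xrightarrow{s^k}M\to M/s^kM\to0$: the last module is its own completion. So $s^kP$ is the kernel of $P\to M/s^kM$, and these kernels meet in $0$. Complete $0\to\ker(s^j|M)\to M\xrightarrow{s^j}M$: the kernel is killed by $s^j$, hence equal to its completion.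

(2′) *$P_1$ is the $s$-adic completion of $s^mM$, $P_1=\lim B/s^kB$, $P_1/s^kP_1=B/s^kB$, and $P/P_1=L/s^mL$ is a finitely generated abelian group.* The image of $s^m:P\to P$ is the completion of $s^mM$. And $s^mM=\bigcup_it^{-i}B$ with $tB\subseteq B$, so $s^mM/s^k(s^mM)=B/s^kB$ as in Step 1.

**Step 3: $P_1$ is a finite sum of $p$-adic lattices, up to finite torsion.** By the Chinese remainder theorem $M\otimes\mathbb Q=\ker s^m\oplus\ker f(t)$, so $B\otimes\mathbb Q=s^m(M\otimes\mathbb Q)=\ker f(t)$, and the minimal polynomial of $t$ on it is $f$. Since $f(1)\ne0$, $s$ is invertible on $B\otimes\mathbb Q$, so $B/sB=P_1/sP_1$ is finite. Let $d$ be its order. Then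
$$d^kP_1\subseteq s^kP_1,\quad\text{and all }P_1/s^kP_1\text{ are finite}.$$

For a prime $p$ put $B_p=B\otimes\mathbb Z_p$. On the finite group $B_p/p^kB_p$, Fitting's lemma gives a unique decomposition into a part where $s$ is nilpotent and a part where $s$ is bijective, compatible as $k$ varies. In the limit, $B_p=B_p^0\oplus B_p^1$ as $\mathbb Z_p[t]$-modules, with $s$ topologically nilpotent on $B_p^0$ and bijective on $B_p^1$. So $s^kB_p^0\subseteq pB_p^0$ for large $k$. Conversely $B_p^0/sB_p^0$ is a quotient of the finite group $B_p/sB_p$, so $s^kB_p^0$ has finite index in $B_p^0$ and contains some $p^rB_p^0$. Thus the $s$-adic and $p$-adic topologies on $B_p^0$ agree, and $\lim_kB_p^0/s^kB_p^0=B_p^0$. If $p\nmid d$ then $B_p=sB_p$ and $B_p^0=0$. Since $B/s^kB$ is finite with order divisible only by primes dividing $d$, $B/s^kB=\bigoplus_{p\mid d}B_p/s^kB_p=\bigoplus_{p\mid d}B_p^0/s^kB_p^0$. Passing to the limit,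
$$P_1=\bigoplus_{p\mid d}B_p^0,\qquad\text{each }B_p^0\text{ finitely generated over }\mathbb Z_p. \tag{3}$$

**Step 4: consequences.** These are the facts used later.

(3′) *The torsion $T(P)$ is finite; $P_1$ is a finite group plus a torsion-free group, and the torsion of $\Lambda^2P_1$ has bounded exponent; $P=M'+kP$ for every $k\ge1$.* By (3), $P_1=T\oplus X$ with $T$ finite and $X$ torsion-free. $T(P)/T(P_1)$ embeds in the finite torsion of $P/P_1$. In $\Lambda^2P_1=\Lambda^2T\oplus(T\otimes X)\oplus\Lambda^2X$ the last summand is torsion-free and the others are killed by $|T|$. Finally, $s^jP_1\subseteq kP_1$ for large $j$: on $B_p^0$ high powers of $s$ are divisible by any given power of $p$, and the other prime factors of $k$ act invertibly. Since $P=M'+s^{m+j}P=M'+s^jP_1$, we get $P=M'+kP$.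

(4′) *$\mu(t)P=f(t)P_1\subseteq T(P)$.* Indeed $f(t)$ kills $B\otimes\mathbb Q$, so it maps $B_p$, and hence $B_p^0$, to torsion.

(5′) *$P/(U+P_1)$ is finite, killed by $k_0:=d^m$.* The map $s^m$ induces $P/(U+P_1)\cong s^mP/s^{2m}P=P_1/s^mP_1$.

(6′) *$s^kP\ne0$ for all $k$.* Let $\bar B=B/\mathrm{tors}$. The group $P_1/s^kP_1=B/s^kB$ surjects onto $\bar B/s^k\bar B$, of order $|\chi(1)|^k$, where $\chi=\prod f_i^{e_i}$ is the characteristic polynomial of $t$ on $B\otimes\mathbb Q$ and $e_i\ge m_i$. The $f_i(1)$ are nonzero integers, so $|\chi(1)|\ge|f(1)|\ge2$. Hence $P_1$ is infinite while $P_1/s^kP_1$ is finite, and $s^kP_1\neq0$.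

## 10. The largest $s$-nilpotent quotient of the surplus

Let $J$ be the image of $\Lambda^2M$ in $\Lambda^2P$ (equivalently of $\Lambda^2M'$), and $W=\Lambda^2P/J$.

**Step 1: $W$ is divisible and $s^jW$ stabilizes.** This defines the right module $A$. By (3′), $\Lambda^2P=J+k\Lambda^2P$ for every $k\ge1$, so $W$ is divisible.

Let $h\in\mathbb Z[z]$ be the characteristic polynomial of multiplication by $xy$ on the free $\mathbb Z$-module $\mathbb Z[x,y]/(\mu(x),\mu(y))$. It is monic, and $h(xy)\in(\mu(x),\mu(y))$ by Cayley–Hamilton. On $P\otimes P$ substitute $x=t\otimes1$, $y=1\otimes t$. By (4′), $h(t)(P\otimes P)$ lies in the sum of the images of $T(P)\otimes P$ and $P\otimes T(P)$, so $h(t)\Lambda^2P$ is killed by the exponent $e$ of $T(P)$. Hence $h(t)W=h(t)eW=0$.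

Write $h=(x-1)^qg$ with $g\in\mathbb Z[x]$, $g(1)\ne0$, and $g(t)=g(1)+s\,r(t)$ with $r\in\mathbb Z[x]$. On $s^qW$ we have $g(t)=0$, so, using divisibility, $s^qW=g(1)s^qW\subseteq s^{q+1}W$. Thus there is a least $\nu\geq0$ with $s^\nu W=s^{\nu+1}W$. Put
$$A=W/s^\nu W,\qquad\omega:\Lambda^2P\twoheadrightarrow A,\qquad K=\ker\omega.$$
$A$ is divisible, $s^\nu A=0$, and $s^jA\ne0$ for $j<\nu$.

**Step 2: what remains in the kernel comes from $M$.** This is the $H_2$-condition we shall need. We have $K/J=s^\nu W=s\cdot s^\nu W=s(K/J)$, so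

(7) *$K=J+sK$, i.e. $\Lambda^2M\to K_C$ is onto.*

**Step 3: generating $A$ from $P_1$.** This prepares the use of (2).

(8) *$A=\omega(\Lambda^2P_1)$.* Let $I=\omega(U\wedge P_1)$, a $C$-submodule of $A$. Filter $U$ by $U_j=\ker(s^j|P)$, $0\le j\le m$; the quotients $Q_j=U_j/U_{j-1}$ are trivial modules. The sequences $(U_{j-1}\otimes P_1)_C\to(U_j\otimes P_1)_C\to(Q_j\otimes P_1)_C\to0$, with $(Q_j\otimes P_1)_C=Q_j\otimes P_1/sP_1$ killed by $d$, show that $d^m$ kills $(U\otimes P_1)_C$. As $I$ is a quotient of $U\otimes P_1$, $d^mI\subseteq sI$. Iterating, $c:=d^{m\nu}$ satisfies $cI\subseteq s^\nu I=0$.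

For $x,y\in P$ write, by (5′), $k_0x=u+b$ and $k_0y=u'+b'$ with $u,u'\in U$, $b,b'\in P_1$. Since $U\subseteq M'$, $\omega(u,u')=0$, and $c$ kills $\omega(u,b')$ and $\omega(b,u')$. So $ck_0^2\,\omega(x,y)=c\,\omega(b,b')\in\omega(\Lambda^2P_1)$. As $A=ck_0^2A$ is generated by the elements $ck_0^2\,\omega(x,y)$, the claim follows.

**Step 4: the easy half of the vanishing.**

(9) *$(A\otimes P_1)_C=0$.* As in Section 7: $D_j=s^jA/s^{j+1}A$ is divisible with trivial action and $P_1/sP_1$ is finite, so $(D_j\otimes P_1)_C=D_j\otimes P_1/sP_1=0$. Downward induction from $s^\nu A=0$ gives $(s^jA\otimes P_1)_C=0$ for all $j$.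

## 11. The localization of $M\rtimes C$ is $N\rtimes C$

**Step 1: the extension $N$ and its automorphism.** We cannot divide by $2$ in a unique way in general, so Lemma D replaces the explicit group law. Let $A\xrightarrow{i}N\xrightarrow{\pi}P$ be a central extension with pairing $\omega$. The extension $(i\circ t,\ t^{-1}\circ\pi)$ with the same middle group has pairing $\omega$ too: lifts of $x,y$ for $t^{-1}\pi$ are lifts of $tx,ty$ for $\pi$, and their commutator is $i(\omega(tx,ty))=(i\circ t)(\omega(x,y))$. By Lemma D there is an automorphism $\tau$ of $N$ with $\tau i=it$ and $\pi\tau=t\pi$.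

**Step 2: an equivariant section over $M'$.** This produces $\eta$. Since $\omega$ vanishes on $M'\wedge M'$, $\pi^{-1}(M')$ is abelian, and it splits over $M'$ because $A$ is divisible. Let $\sigma':M'\to N$ be a homomorphic section. The map
$$\delta:M'\to A,\qquad\delta(x)=\tau\sigma'(t^{-1}x)\cdot\sigma'(x)^{-1}$$
is a homomorphism (both factors lie in the abelian group $\pi^{-1}(M')$ over the same point), and it extends to $\delta:P\to A$ because $A$ is injective. Replace $\tau$ by $n\mapsto\tau(n)\cdot i\big(\delta(t\pi(n))\big)^{-1}$. As $A$ is central this is again a homomorphism; it satisfies the same two relations with $i$ and $\pi$, hence is an automorphism. Now $\tau\sigma'(t^{-1}x)=\sigma'(x)$, so $\sigma'$ is equivariant. Put $E=N\rtimes_\tau C$ and let $\eta:G=M\rtimes C\to E$ be induced by $M\to M'\xrightarrow{\sigma'}N$.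

**Step 3: $E$ is local.** $P\rtimes C=\lim(M/s^kM\rtimes C)$ is a limit of nilpotent groups. $E$ arises from it by $\nu$ central extensions with kernels $s^jA/s^{j+1}A$, $0\le j<\nu$, since $A$ is central in $N$ and $t$ acts trivially on these quotients. Apply Lemma A.

**Step 4: $\eta$ is an $H\mathbb Z$-map.** For $H_1$: $N_{ab}=P$ by Lemma B and $P/sP=M/sM$ by (1′). For $H_2$: by Lemma C and $M^C\cong P^C=H_1(N)^C$, it suffices that $H_2(M)\to H_2(N)_C$ is onto. By Lemma B the sequence
$$(A\otimes P)_C\xrightarrow{\theta}H_2(N)_C\to K_C\to0$$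
is exact, and $H_2(M)=\Lambda^2M\to K_C$ is onto by (7). So it suffices that $\theta(A\otimes P)$ vanishes in $H_2(N)_C$.

* $\theta(A\otimes P_1)$ vanishes there by (9).
* For $x,y\in P_1$ and $u\in U$, (2) gives $\theta(\omega(x,y)\otimes u)=-\theta(\omega(y,u)\otimes x)-\theta(\omega(u,x)\otimes y)\in\theta(A\otimes P_1)$. By (8) such $\omega(x,y)$ generate $A$, so $\theta(A\otimes U)$ vanishes there too.
* $A\otimes P$ is generated by the images of $A\otimes U$ and $A\otimes P_1$: write $a=k_0a'$; then $a\otimes x=a'\otimes k_0x$ and $k_0x\in U+P_1$.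

Hence $EG=E$.

**Step 5: the lower central series of $E$.** We express the length through $\nu$. For $j\ge1$, $\gamma_{j+1}(E)$ maps onto $\gamma_{j+1}(P\rtimes C)=s^jP$, which is $\ne0$ by (6′), and $\bigcap_js^jP=0$. So $\gamma_j(E)\ne1$ for finite $j$, and $\gamma_\omega(E)\subseteq A$. For $x,y\in P_1$ and $j\ge1$, $d^jx\in s^jP$ lifts to an element of $\gamma_{j+1}(E)\subseteq N$; commuting it with a lift of $y$ gives $d^j\omega(x,y)\in\gamma_{j+2}(E)$. By (8), $A=d^jA$ is generated by these elements. So $A\subseteq\gamma_{j+2}(E)$ for all $j\geq1$, and $\gamma_\omega(E)=A$. Since $A$ is central in $N$, $[X,E]=sX$ for submodules $X\subseteq A$, and $\gamma_{\omega+j}(E)=s^jA$. As $s^jA\ne0$ for $j<\nu$ and $s^\nu A=0$,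
$$H\mathbb Z\text{-}\mathsf{length}(M\rtimes C)=\omega+\nu. \tag{4}$$

## 12. Jordan blocks of $\lambda$ and $\lambda^{-1}$ in $\Lambda^2$: $\nu=\nu_0$

Let $S=\{i:f_i(1)\ne\pm1\}$ and $V=P_1\otimes\mathbb Q=\bigoplus_{p\mid d}B_p^0\otimes\mathbb Q$. By (4′), $f(t)V=0$, so $V_{\mathbb C}=V\otimes_{\mathbb Q}\mathbb C=\bigoplus_\lambda V_\lambda$ is the sum of the generalized eigenspaces of $t$, over roots $\lambda$ of $f$. (The subscript $\mathbb C$ is extension of scalars; do not confuse it with coinvariants.)

**Step 1: block sizes and multiplicities on $V$.** We show that blocks of maximal size $m_i$ occur infinitely often, and exactly for $i\in S$.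

(10) *If $f_i(\lambda)=0$, then $(t-\lambda)^{m_i}V_\lambda=0$; if $i\notin S$, then $V_\lambda=0$; if $i\in S$, then $\dim_{\mathbb C}(t-\lambda)^{m_i-1}V_\lambda=\infty$.*

*Proof.* The first claim holds because $f(t)V=0$ and $\lambda$ is a root of $f$ of multiplicity exactly $m_i$.

On $B_p^0\otimes\mathbb Q$ the eigenvalues $\rho\in\overline{\mathbb Q}_p$ of $t$ satisfy $|\rho-1|_p<1$, because a power of $s$ maps the lattice $B_p^0/\mathrm{tors}$ into $p$ times itself. On $B_p^1\otimes\mathbb Q$ they satisfy $|\rho-1|_p=1$, because $s$ is an automorphism of the lattice $B_p^1/\mathrm{tors}$. So $B_p^0\otimes\mathbb Q$ is the sum of the $g$-primary parts of $B\otimes\mathbb Q_p$ over the irreducible $g\in\mathbb Q_p[x]$ whose roots satisfy $|\rho-1|_p<1$.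

If $f_i(1)=\pm1$, then $\prod_{f_i(\rho)=0}(\rho-1)=\pm1$ with integral factors. So all $|\rho-1|_p=1$ for every $p$, the $f_i$-primary part of $V$ is $0$, and $V_\lambda=0$.

If $i\in S$, then $f_i(1)\ne0,\pm1$; choose a prime $p\mid f_i(1)$. The factors of $\prod(1-\rho)=f_i(1)$ have absolute value $\le1$ and their product has absolute value $<1$, so some root has $|\rho-1|_p<1$. Let $g$ be its minimal polynomial over $\mathbb Q_p$. Since $f$ is the minimal polynomial of $t$ on $B\otimes\mathbb Q$, $\mathbb Q[x]/f_i^{m_i}$ is a summand of $B\otimes\mathbb Q$. As $f_i$ is separable, $f_i/g$ is prime to $g$, so $Y=\mathbb Q_p[x]/g^{m_i}$ is a summand of $\mathbb Q_p[x]/f_i^{m_i}$ and hence of $B_p^0\otimes\mathbb Q$. In particular $B_p^0\neq0$, so $p\mid d$ and $Y$ is a summand of $V$.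

On $Y$ the element $f_i/g$ acts invertibly, so $f_i(t)^{m_i-1}Y=g(t)^{m_i-1}Y\cong\mathbb Q_p[x]/g$. This is killed by $f_i(t)$, so it is a vector space over the field $\mathbb Q[x]/f_i$, of infinite dimension because $\dim_{\mathbb Q}\mathbb Q_p=\infty$. After $\otimes_{\mathbb Q}\mathbb C$, its $\lambda$-component is therefore infinite-dimensional, for each root $\lambda$ of $f_i$. That component is $f_i(t)^{m_i-1}Y_\lambda=(t-\lambda)^{m_i-1}Y_\lambda$, because $f_i/(x-\lambda)$ acts invertibly on $Y_\lambda$. As $Y_\lambda\subseteq V_\lambda$, we are done. $\square$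

**Step 2: the part of $\Lambda^2V_{\mathbb C}$ with eigenvalue $1$.** This is where the number $m_i+m_j-1$ appears. Write $X^{(1)}$ for the generalized $1$-eigenspace of $t$; this is an exact functor on $\mathbb C[t]$-modules killed by a nonzero polynomial. On $V_\lambda\otimes V_{\lambda'}$ the only generalized eigenvalue is $\lambda\lambda'$, and $1$ is not an eigenvalue on $V_{\mathbb C}$ since $f(1)\ne0$. So $(\Lambda^2_{\mathbb C}V_{\mathbb C})^{(1)}$ is the direct sum of the $V_\lambda\otimes V_{\lambda^{-1}}$ over unordered pairs $\{\lambda,\lambda^{-1}\}$, $\lambda\ne\pm1$, and of $\Lambda^2V_{-1}$.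

By (10) only roots of $f_i$ with $i\in S$ matter. Suppose $f_i(\lambda)=0=f_j(\lambda^{-1})$. Since $t$ is invertible, $f_i(0)\ne0$, so $f_i^*$ is irreducible with root $\lambda^{-1}$ and leading coefficient $f_i(0)$. Hence $f_i^*=f_i(0)f_j$. Comparing constant terms, $1=f_i(0)f_j(0)$ in $\mathbb Z$, so $f_i(0)=\pm1$ and $f_j=\pm f_i^*$. Conversely, if $f_j=\pm f_i^*$ and $i\in S$, then $j\in S$ and every root $\lambda$ of $f_i$ gives such a pair.

Put $t=\lambda(1+\alpha)$ on $V_\lambda$ and $t=\lambda^{-1}(1+\beta)$ on $V_{\lambda^{-1}}$, with $\alpha^{m_i}=0=\beta^{m_j}$ by (10). On the tensor product $t\otimes t=(1+\alpha)(1+\beta)$, so $s=\alpha+\beta+\alpha\beta$. Every monomial $\alpha^a\beta^b$ in $s^k$ has $a+b\ge k$, and it vanishes unless $a\le m_i-1$ and $b\le m_j-1$. Hence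
$$s^{m_i+m_j-1}=0,\qquad s^{m_i+m_j-2}=\binom{m_i+m_j-2}{m_i-1}\alpha^{m_i-1}\otimes\beta^{m_j-1}. \tag{5}$$
For $\lambda=-1$ the same formulas hold on the quotient $\Lambda^2V_{-1}$ of $V_{-1}\otimes V_{-1}$. So:

* $s^{\nu_0}$ kills $(\Lambda^2V_{\mathbb C})^{(1)}$ (if there is no pair, this space is $0$ and $\nu_0=0$).
* If $\nu_0>0$, then $s^{\nu_0-1}(\Lambda^2V_{\mathbb C})^{(1)}$ is infinite-dimensional. For a pair $(i,j)$ attaining $\nu_0$ it contains $\alpha^{m_i-1}V_\lambda\otimes\beta^{m_j-1}V_{\lambda^{-1}}$ or, if $\lambda=-1$, $\Lambda^2(\alpha^{m_i-1}V_{-1})$; these are infinite-dimensional by (10).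

For a single Jordan block of size $m_1$ at $-1$, the element $\alpha^{m_1-1}v\wedge\alpha^{m_1-1}w$ would vanish, since the two vectors are proportional. It is the infinite dimension in (10) that makes the last power count.

**Step 3: $\nu\ge\nu_0$.** We show that dividing by $J$ is too small an operation to kill the top power. Let $\nu_0>0$. By (5′) $U\otimes\mathbb Q+V=P\otimes\mathbb Q$, and the sum is direct because $s^m$ kills $U$ and $s$ is injective on $V$. On $U_{\mathbb C}$ the only eigenvalue is $1$, and $1$ is not an eigenvalue on $V_{\mathbb C}$, so $U_{\mathbb C}\otimes V_{\mathbb C}$ contributes nothing and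
$$(\Lambda^2P_{\mathbb C})^{(1)}=\Lambda^2U_{\mathbb C}\oplus(\Lambda^2V_{\mathbb C})^{(1)}.$$
Now $W_{\mathbb C}=\Lambda^2P_{\mathbb C}/J_{\mathbb C}$, where $J_{\mathbb C}$ is finite-dimensional (as $\dim_{\mathbb Q}M\otimes\mathbb Q<\infty$) and contains $\Lambda^2U_{\mathbb C}$ (as $U\subseteq M'$). So $W_{\mathbb C}^{(1)}$ is the quotient of $(\Lambda^2V_{\mathbb C})^{(1)}$ by a finite-dimensional subspace. By Step 2, $s^{\nu_0}W_{\mathbb C}^{(1)}=0$ and $s^{\nu_0-1}W_{\mathbb C}^{(1)}\ne0$. Therefore $s^{\nu_0-1}W\ne s^{\nu_0}W$. Since $s^jW=s^{j+1}W$ for all $j\ge\nu$, this means $\nu\ge\nu_0$.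

**Step 4: $\nu\le\nu_0$.** We transfer the vanishing on $\Lambda^2V$ to $A$, taking care of torsion. As in Section 10, $h(xy)\in(\mu(x),\mu(y))$ and $\mu(t)V=0$ give $h(t)=s^qg(t)=0$ on $\Lambda^2V$. On the part of $\Lambda^2V_{\mathbb C}$ complementary to $(\Lambda^2V_{\mathbb C})^{(1)}$, $s$ is bijective, so $g(t)=0$ there. With Step 2, $s^{\nu_0}g(t)\Lambda^2V=0$. So $s^{\nu_0}g(t)\Lambda^2P_1$ is torsion, killed by some $e'\ge1$ by (3′). By (8), $e's^{\nu_0}g(t)A=0$, and $A=e'A$ gives $s^{\nu_0}g(t)A=0$.

It remains to remove $g(t)$. From $g(1)=g(t)-s\,r(t)$ we get $A=g(1)A\subseteq g(t)A+sA$, and iterating, $A=g(t)A+s^\nu A=g(t)A$. Hence $s^{\nu_0}A=0$. As $s^jA\ne0$ for $j<\nu$, we get $\nu\le\nu_0$.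

So $\nu=\nu_0$, and (4) proves Theorem 2. $\blacksquare$

As a check, $M=\mathbb Z[x]/(x+1)^2$ has $\nu_0=2+2-1=3$, in agreement with Section 7; there $\alpha=-\varepsilon$, and (5) reads $s^2=2\,\varepsilon\otimes\varepsilon$.

## 13. Comparing $\nu_0$ with $n$: proof of Corollary 3

(a) The first part is Theorem 2: $\omega+\nu_0\le\omega+n$ exactly when $\nu_0\le n$. If $f_i=\pm f_i^*$, $f_i(1)\ne\pm1$ and $m_i=n\ge2$, take $j=i$: $\nu_0\ge2n-1>n$.

(b) If $f_j=\pm f_i^*$ and $f_i(1)\ne\pm1$, then $f_i(0),f_j(0)\in\{\pm1\}$ and $f_j(1)\ne\pm1$. So both $m_i$ and $m_j$ occur in the set defining $n$, and $m_i+m_j-1\le2n-1$. If there is no such pair, $\nu_0=0$. In both cases $\nu_0\le\max(2n-1,0)$. For $n\ge1$ let $M=\mathbb Z[x]/(x+1)^n$. Here $x$ is invertible, as the constant term of $(x+1)^n$ is $1$, and $M$ is free abelian of rank $n$, so $M\rtimes C$ is polycyclic, hence finitely presented. With $f_1=x+1=f_1^*$, $f_1(0)=1$, $f_1(1)=2$, $f(1)=2^n$, the number in the conjecture is indeed $n$, and $\nu_0=2n-1$.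

(c) If $f(1)=\pm1$, use Known Result 1. Otherwise the length is $\omega+\nu_0<2\omega$ by Theorem 2.

(d) For $k\ge1$ let $M=\mathbb Z[x]/\big((x^2+2x-1)^k(x^2-2x-1)\big)$. The constant term is $\pm1$, so $x$ is invertible; $M$ is free abelian of finite rank, so $M$ is tame. The two quadratics are irreducible (roots $-1\pm\sqrt2$ and $1\pm\sqrt2$), take the values $2$ and $-2$ at $1$, and are exchanged by $*$ up to sign. Neither is $\pm$ its own reciprocal. So the only pairs are the two quadratics in either order, and $\nu_0=k+1-1=k$. For $k=0$ take $M=\mathbb Z[x,x^{-1}]/(x-3)$, with $M\rtimes C=BS(1,3)$: $f(1)=-2$ and $f^*=1-3x\ne\pm f$, so $\nu_0=0$, as found by hand in Section 6. $\blacksquare$
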